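# Collapsing a ball in the unit ball of $L^\infty$: factors of Hilbert representable $\mathbb Z$-spaces

## 1. Compact metric $\mathbb Z$-spaces and their representations on Hilbert spaces

**Definition 1 (compact metric $\mathbb Z$-space).** A compact metric $\mathbb Z$-space is a pair $(X,T)$ where $X$ is a compact metric space and $T:X\to X$ is a homeomorphism.

Two examples will serve us for a while. The first is the circle $\mathbb T=\{\zeta\in\mathbb C:|\zeta|=1\}$ with a rotation $Tx=e^{i\theta}x$. The second is the one-point compactification $\mathbb Z\cup\{\infty\}$ with $Tn=n+1$ and $T\infty=\infty$.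

**Definition 2 (factor).** A factor of $(X,T)$ is a compact metric $\mathbb Z$-space $(Y,S)$ together with a continuous surjection $\pi:X\to Y$ such that $\pi\circ T=S\circ\pi$. The map $\pi$ is a factor map.

The example that matters today is collapsing. Let $A\subset X$ be non-empty and closed with $T(A)=A$. The relation $R=\{(x,x):x\in X\}\cup(A\times A)$ is a closed equivalence relation, so $X/R$ is compact Hausdorff. A Hausdorff continuous image of a compact metric space is metrizable, so $X/R$ is metrizable. Since $(T\times T)(R)=R$, both $T$ and $T^{-1}$ pass to the quotient, and $T$ induces a homeomorphism there. So $X/A:=X/R$ is a factor of $X$.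

**Definition 3 (point-transitive).** $(Y,S)$ is point-transitive if some $y_0\in Y$ has a dense orbit $\{S^ny_0:n\in\mathbb Z\}$. We then write $(Y,S,y_0)$.

For example, $\mathbb Z\cup\{\infty\}$ is point-transitive with $y_0=0$. The closed unit disc with a rotation is not, because $|x|$ is constant along orbits.

Before the last definition, here are the facts about the weak topology that we use. Hilbert spaces are complex, inner products are linear in the first variable, and $B_H$ is the closed unit ball of $H$ with its weak topology.

- $B_H$ is compact. A bounded, norm-closed, convex set is weakly closed, hence weakly compact.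
- A bounded map $\gamma$ from a topological space into $H$ is weakly continuous as soon as $\langle\gamma(\cdot),\eta\rangle$ is continuous for every $\eta$ in a total set (one with dense linear span). Indeed, an arbitrary $\eta$ is a norm limit of finite combinations $\eta_i$ of such vectors, and $\langle\gamma(\cdot),\eta_i\rangle\to\langle\gamma(\cdot),\eta\rangle$ uniformly.
- If $(e_i)_{i\ge1}$ is an orthonormal basis of a separable $H$, then $\rho(x,y)=\sum_i2^{-i}|\langle x-y,e_i\rangle|$ is a metric that gives the weak topology on each bounded set.
- A linear isometry of $H$ onto itself is the same as a unitary operator, and it is weakly continuous.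

**Definition 4 (Hilbert representation, Hilbert representable).** A Hilbert representation of $(X,T)$ is a bounded weakly continuous map $\gamma:X\to H$ into a Hilbert space, not necessarily injective, such that $\gamma\circ T=V\gamma$ for some linear isometry $V$ of $H$ onto itself. The space $(X,T)$ is Hilbert representable if there are a Hilbert space $H$, a linear isometry $U$ of $H$ onto itself, and a topological embedding $\alpha:X\to B_H$ with $\alpha(Tx)=U\alpha(x)$ for all $x\in X$.

After scaling, every Hilbert representation takes its values in $B_H$, and a continuous injection of a compact space into a Hausdorff space is an embedding. So $X$ is Hilbert representable if and only if it has an injective Hilbert representation. Working over $\mathbb C$ is no restriction: a representation on a real space can be complexified, and a complex Hilbert space with inner product $\mathrm{Re}\langle\cdot,\cdot\rangle$ is a real one with the same weak topology.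

Here are some examples.

- Every system has constant representations: take $V=\mathrm{id}$ and any vector.
- The circle rotation is Hilbert representable by $\mathbb T\subset\mathbb C$, with $U$ multiplication by $e^{i\theta}$.
- $\mathbb Z\cup\{\infty\}$ is Hilbert representable: let $\alpha(n)=e_n\in\ell^2(\mathbb Z)$, $\alpha(\infty)=0$, and let $U$ be the shift $e_n\mapsto e_{n+1}$. Continuity at $\infty$ says that $e_n\to0$ weakly as $|n|\to\infty$, which is true.
- The two-point compactification $\mathbb Z\cup\{-\infty,+\infty\}$ with $n\mapsto n+1$ is not Hilbert representable. Let $\gamma$ be a Hilbert representation and put $\xi=\gamma(0)$, so $\gamma(n)=V^n\xi$. The vectors $p=\gamma(+\infty)$ and $q=\gamma(-\infty)$ are fixed by $V$. If $V\eta=\eta$, then $\langle V^n\xi,\eta\rangle=\langle\xi,\eta\rangle$ for all $n$, and the limits $n\to\pm\infty$ give $\langle p,\eta\rangle=\langle q,\eta\rangle=\langle\xi,\eta\rangle$. So $p$ and $q$ both equal the projection of $\xi$ to the fixed vectors of $V$. Hence $p=q$, and $\gamma$ is not injective.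

The last example already shows how one proves non-representability: find two points that every representation must identify.

## 2. Factors of Hilbert representable spaces, and some easy ones

We can now ask the following. If $X$ sits inside a Hilbert ball with $T$ acting as a unitary operator, does every quotient dynamical system of $X$ also sit inside some Hilbert ball in this way? That is: **is every factor of a Hilbert representable compact metric $\mathbb Z$-space again Hilbert representable?** The question is posed as open in Eli Glasner and Michael Megrelishvili, "Eventual nonsensitivity and tame dynamical systems", arXiv:1405.2588 (2014). We will see that the answer is no.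

The simplest cases all say yes.

*Finite spaces.* A factor $Y$ is finite, $S$ permutes it, and $y\mapsto\delta_y\in\ell^2(Y)$ is an injective Hilbert representation.

*Trivial actions.* If $T=\mathrm{id}$, then every factor $Y$ also has trivial action. A compact metric space with trivial action is Hilbert representable: if $(y_i)$ is a dense sequence, map $y$ to $(2^{-i}d(y,y_i))_i\in\ell^2$ and take $V=\mathrm{id}$.

*The space $\mathbb Z\cup\{\infty\}$.* Let $\pi$ be a factor map. If $\pi(n)=\pi(m)$ with $n\ne m$, then applying powers of $S^{m-n}$ gives $\pi(n)=\pi(n+k(m-n))$ for all $k\ge 0$, and $k\to\infty$ gives $\pi(n)=\pi(\infty)$. If $\pi(n)=\pi(\infty)$ for one $n$, then the same holds for all $n$ by equivariance. So the only factors are the space itself and a point.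

*Irrational rotations of $\mathbb T$.* Let $\pi:\mathbb T\to Y$ be a factor map, and suppose $\pi(x)=\pi(cx)$ for one $x$. Then $\pi(T^nx)=\pi(cT^nx)$ for all $n$, and since orbits are dense, $\pi(y)=\pi(cy)$ for all $y$. So $Y=\mathbb T/K$ for the closed subgroup $K=\{c:\pi(cy)=\pi(y)\ \forall y\}$. Either $K=\mathbb T$ and $Y$ is a point, or $K$ has a finite order $q$ and $x\mapsto x^q\in\mathbb C$ induces an injective Hilbert representation of $Y$.

*A ball collapsed in a polydisc.* Let $D_m=\{h\in\mathbb C^m:|h_j|\le1\text{ for all }j\}$ and $Th=(u_1h_1,\dots,u_mh_m)$ with $u_j\in\mathbb T$. This is Hilbert representable by inclusion in $\mathbb C^m$. Let $M(h)=\max_j|h_j|$, let $0<r<1$, and collapse the invariant closed set $\{M\le r\}$ to a point. The map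
$$\gamma(h)=\max(M(h)-r,\,0)\cdot(1,h)\in\mathbb C^{1+m},\qquad V(z_0,z)=(z_0,u_1z_1,\dots,u_mz_m),$$
is continuous, and it is equivariant because $M\circ T=M$. It is $0$ exactly on $\{M\le r\}$. Outside this set its first coordinate gives $M(h)$, after which the other coordinates give $h$. So it induces an injective Hilbert representation of the quotient.

The polydisc argument rests on a cutoff: an invariant continuous function that vanishes exactly on the set we collapse. The plan is to keep the geometry, to let $m\to\infty$, and to choose the action so that there is no such cutoff.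

## 3. The group $G$, the ball $\Sigma$, and a generic multiplier

Let $\Omega=[0,1]$ with Lebesgue measure, $L^2=L^2(\Omega)$, and
$$G=\{g:\Omega\to\mathbb T\text{ measurable}\}/\text{a.e.},\quad d(f,g)=\|f-g\|_1,\qquad \Sigma=\{h\in L^2:|h|\le1\text{ a.e.}\}\ \text{with the weak topology of }L^2.$$

For example, for a partition of $\Omega$ into $m$ intervals, the functions in $\Sigma$ that are constant on each piece form a copy of $D_m$, and those lying in $G$ form a torus $\mathbb T^m$. For $s\in[0,1]$ we also write $s$ for the constant function $s\cdot1\in\Sigma$.

We check the basic properties.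

- $\Sigma$ is bounded, convex and norm-closed in a separable Hilbert space, so it is compact and metrizable. (A norm limit is an a.e. limit along a subsequence, so $|h|\le1$ survives.)
- $G$ is closed in $L^1$ for the same reason, so it is a complete separable metric space. It is a topological group under multiplication, since $|fg-f'g'|\le|f-f'|+|g-g'|$ and $|\overline f-\overline g|=|f-g|$.
- If $g_i\to g$ in $G$, then $g_i\to g$ in $\Sigma$, because $|g_i-g|\le2$ gives $\|g_i-g\|_2^2\le2\|g_i-g\|_1$.

The two topologies must be kept apart. Let $\epsilon_i$ be the function equal to $+1$ and $-1$ alternately on $2^i$ consecutive intervals of equal length. Then $\epsilon_i\in G$ and $\epsilon_i\to0$ in $\Sigma$, but $\epsilon_i^2=1$ for all $i$. So multiplication is not jointly continuous for the weak topology, while it is continuous in $G$.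

**Lemma 1.** There is $u\in G$ with $\{u^n:n\ge1\}$ dense in $G$.

*Proof.* We use Baire's theorem. Let $(O_k)$ be a countable base of non-empty open sets of $G$ and let $W_k=\bigcup_{n\ge1}\{v\in G:v^n\in O_k\}$.

Each $W_k$ is open. For numbers of modulus $1$ we have $|a^n-b^n|\le n|a-b|$, so $\|v^n-w^n\|_1\le n\|v-w\|_1$. Thus $v\mapsto v^n$ is continuous, and $W_k$ is a union of preimages of $O_k$.

Each $W_k$ is dense. Given $v\in G$ and $\varepsilon>0$, pick any $g\in O_k$ and any $n$ with $\pi/n<\varepsilon$. We look for an $n$-th root of $g$ near $v$: put
$$w=v\exp\Big(\tfrac in\arg(gv^{-n})\Big),\qquad \arg\in(-\pi,\pi].$$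
Then $w$ is measurable, $w^n=v^n\cdot gv^{-n}=g\in O_k$, and $|w-v|\le\pi/n<\varepsilon$ pointwise, so $d(w,v)<\varepsilon$.

By Baire's theorem $\bigcap_kW_k\neq\emptyset$. If $u$ lies in it, then for each $k$ some power $u^n$ with $n\ge1$ lies in $O_k$, so the powers of $u$ are dense. $\square$

Fix such a $u$ from now on, and put
$$T:\Sigma\to\Sigma,\qquad Th=uh .$$
This is the restriction of a unitary operator that maps $\Sigma$ onto $\Sigma$, so it is a homeomorphism. Note that $T^n1=u^n$ and $T0=0$.

**Lemma 2.** $G$ is dense in $\Sigma$. Consequently $\{u^n\}=\{T^n1\}$ is dense in $\Sigma$.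

*Proof.* Let $h\in\Sigma$. Its averages over the dyadic intervals of length $2^{-p}$ (conditional expectations) are step functions bounded by $1$, and they converge to $h$ in $L^2$ as $p\to\infty$. So it is enough to approximate a step function in $\Sigma$ weakly by elements of $G$, one step at a time.

On a step $J$ let the value be $\zeta=\rho e^{i\theta}$ with $0\le\rho\le1$. Then $\zeta=\frac12(\eta_1+\eta_2)$ with $\eta_{1,2}=e^{i(\theta\pm\arccos\rho)}\in\mathbb T$. Cut $J$ into $2q$ equal intervals and let $k_q$ take the values $\eta_1,\eta_2$ alternately on them. Group the intervals in consecutive pairs. For an interval $I$, each pair inside $I$ contributes exactly $\zeta$ times its length to $\int_{I\cap J}k_q$, and at most two pairs are cut by the ends of $I$. These have length $|J|/q$ each, so $\big|\int_{I\cap J}(k_q-\zeta)\big|\le4|J|/q\to0$. Indicators of intervals are total in $L^2$ and the functions are bounded, so $k_q\to\zeta$ weakly on $J$. Doing this on all steps gives elements of $G$ converging weakly to the step function.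

Finally, $\{u^n\}$ is dense in $G$, convergence in $G$ implies convergence in $\Sigma$, and $G$ is dense in $\Sigma$. So $\{u^n\}$ is dense in $\Sigma$. $\square$

We can now state the results proved in Sections 4 to 7. A third theorem, in terms of Fourier–Stieltjes transforms, is stated and proved in Section 8.

**Theorem A.** $(\Sigma,T)$ is Hilbert representable and point-transitive. Let $0<r<1$ and let $Y_r=\Sigma/r\Sigma$ be obtained by collapsing $r\Sigma=\{h:|h|\le r\text{ a.e.}\}$ to a point. Then $Y_r$ is a factor of $(\Sigma,T)$ with more than one point, and every Hilbert representation of $Y_r$ is constant. In particular $Y_r$ is not Hilbert representable. (The range of $r$ is sharp: $Y_0=\Sigma$ is Hilbert representable and $Y_1$ is a point.)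

**Theorem B.**

1. For every Hilbert representation $\gamma$ of $(\Sigma,T)$ there are $b_N\ge0$ $(N\ge0)$ with $\sum_Nb_N=\|\gamma(1)\|^2$ and
$$\langle\gamma(s),\gamma(1)\rangle=\sum_{N\ge0}b_Ns^N\qquad(0\le s\le1).\tag{1}$$
Conversely, every summable sequence $b_N\ge0$ occurs.
2. A Hilbert representation of $(\Sigma,T)$ is either constant or injective on the constants $\{s:0\le s\le1\}$. Hence if a factor map $\pi:\Sigma\to Y$ satisfies $\pi(s_1)=\pi(s_2)$ for some $0\le s_1<s_2\le1$, then every Hilbert representation of $Y$, and of every factor of $Y$, is constant.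

## 4. Cutoffs and tensor powers on $\Sigma$

Let us first try to represent $Y_r$ and see what goes wrong. A Hilbert representation of $Y_r$ is the same thing as a Hilbert representation $\gamma$ of $\Sigma$ that is constant on $r\Sigma$.

*The cutoff.* Copying the polydisc, put $M(h)=\|h\|_\infty$ and try $h\mapsto\max(M(h)-r,0)\,h$. This is bounded and equivariant, but it is not weakly continuous. Take $r<s<1$ and $g_i\in G$ with $g_i\to s$ in $\Sigma$ (Lemma 2). The values $(1-r)g_i$ converge weakly to $(1-r)s$, while the value at $s$ is $(s-r)s$. No other choice of invariant cutoff helps: if $F\in C(\Sigma)$ and $F\circ T=F$, then $F(u^n)=F(1)$ for all $n$, so $F$ is constant by density.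

*Polynomials.* There are many continuous functions on $Y_r$. For instance $F(h)=\max(|\langle h,1\rangle|-r,0)$ is continuous on $\Sigma$, vanishes on $r\Sigma$, and has $F(1)=1-r$. There are also many representations of $\Sigma$: since $h\mapsto h^{\otimes a}\otimes\overline h^{\otimes b}\in L^2(\Omega^{a+b})$ is bounded, and equivariant for multiplication by $u^{\otimes a}\otimes\overline u^{\otimes b}$, and since its pairing with a product function is a product of factors $\langle h,\psi\rangle$ and $\overline{\langle h,\psi\rangle}$, it is a Hilbert representation. So approximate $F$ uniformly by polynomials $p(|\langle h,1\rangle|^2)$ with $p(t)=\sum_{j\le k}a_jt^j$. Each of these is a coefficient $\langle\gamma(h),\eta\rangle$ of the representation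
$$\gamma(h)=\bigoplus_{j\le k}(h\otimes\overline h)^{\otimes j},\qquad \eta=\bigoplus_{j\le k}\overline{a_j}\cdot1 .$$
The trouble is at the next step. The coefficient $\langle\gamma(\cdot),\eta\rangle$ is nearly constant on $r\Sigma$, thanks to cancellation among the $a_j$, which may have any sign. But we need the vector $\gamma(h)$ itself to be constant on $r\Sigma$, and then its coefficient against $\gamma(1)$ must be constant there too. That coefficient is
$$\langle\gamma(s),\gamma(1)\rangle=\sum_{j\le k}s^{2j},$$
where nothing can cancel.

This points to the proof. For an arbitrary representation we study the one coefficient $\varphi(h)=\langle\gamma(h),\gamma(1)\rangle$. Against $\gamma(1)$, it is positive definite along the orbit, hence on all of $G$, because the orbit is dense in $G$. The constants $s<1$ are not in $G$, but they are weak limits of *random* elements of large tori in $G$, so $\varphi(s)$ is a limit of averages of positive definite functions. With the right random elements each average is a power series in $s$ with non-negative coefficients.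

Let us see this on $\gamma(h)=h\otimes\overline h$, where $\varphi(h)=|\langle h,1\rangle|^2$ and $\varphi(s)=s^2$. Take $m$ equal intervals and put independent $\zeta_1,\dots,\zeta_m\in\mathbb T$ on them, all with mean $s$. The resulting step function $e_m(\zeta)$ satisfies
$$\varphi(e_m(\zeta))=\Big|\frac1m\sum_j\zeta_j\Big|^2=\frac1m+\frac1{m^2}\sum_{i\ne j}\zeta_i\overline{\zeta_j},\qquad\text{with average}\quad \frac1m+\Big(1-\frac1m\Big)s^2 .$$
For $m=1$ the average is $1$, which is wrong. For $m\to\infty$ it tends to $s^2=\varphi(s)$, and all coefficients are non-negative on the way.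

Not every factor of $\Sigma$ is bad. Let us identify $h$ with $\zeta h$ for $\zeta\in\mathbb T$. The representation $\gamma(h)=h\otimes\overline h$ shows that this factor is Hilbert representable: if $h\otimes\overline h=k\otimes\overline k$, pair in both variables with $\psi$ to get $|\langle h,\psi\rangle|=|\langle k,\psi\rangle|$, and in the second variable only to get $h\,\overline{\langle h,\psi\rangle}=k\,\overline{\langle k,\psi\rangle}$. If $h\ne0$, choose $\psi$ with $\langle h,\psi\rangle\neq0$ to see that $h\in\mathbb Tk$; if $h=0$, then $\langle k,\psi\rangle=0$ for all $\psi$ and $k=0$. (The quotient is Hausdorff since $\{(h,\zeta h)\}$ is a continuous image of the compact space $\mathbb T\times\Sigma$, hence closed.)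

## 5. The power series on the constants: Theorem B, part 1

We recall two textbook notions. A function $\varphi$ on an abelian group $A$ is *positive definite* if $\sum_{a,b}c_a\overline{c_b}\,\varphi(g_ag_b^{-1})\ge0$ for all finite families $g_a\in A$, $c_a\in\mathbb C$. For example, if $V$ is unitary then $n\mapsto\langle V^n\xi,\xi\rangle$ is positive definite on $\mathbb Z$, since the sum equals $\|\sum_ac_aV^{n_a}\xi\|^2$. *Bochner's theorem* on the torus says that a continuous positive definite function on $\mathbb T^m$ has the form $\sum_{k\in\mathbb Z^m}c_k\zeta^k$ with $c_k\ge0$ and $\sum_kc_k=\varphi(1)<\infty$, where $1$ here denotes the neutral element.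

Let $\gamma:\Sigma\to H$ be a Hilbert representation with $\gamma(Th)=V\gamma(h)$, and put
$$\varphi(h)=\langle\gamma(h),\gamma(1)\rangle\qquad(h\in\Sigma).$$
Since $\gamma$ is bounded and weakly continuous, $\varphi$ is a bounded continuous function on $\Sigma$.

**Step 1. Positivity passes from the orbit to $G$.** The purpose is to show that $\varphi|_G$ is positive definite on the group $G$. We have $\gamma(u^n)=\gamma(T^n1)=V^n\gamma(1)$, so $\varphi(u^n)=\langle V^n\gamma(1),\gamma(1)\rangle$, which is positive definite on $\mathbb Z$. Let $g_1,\dots,g_k\in G$. By Lemma 1 choose integers $n_a^{(i)}$ with $u^{n_a^{(i)}}\to g_a$ in $G$ as $i\to\infty$. As $G$ is a topological group, $u^{n_a^{(i)}-n_b^{(i)}}\to g_a\overline{g_b}$ in $G$, hence in $\Sigma$. By continuity of $\varphi$ on $\Sigma$, for all $c_a\in\mathbb C$,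
$$\sum_{a,b}c_a\overline{c_b}\,\varphi(g_a\overline{g_b})=\lim_i\sum_{a,b}c_a\overline{c_b}\,\varphi\big(u^{n_a^{(i)}-n_b^{(i)}}\big)\ge0 .$$
Here we used density in $G$ and not merely in $\Sigma$: in the weak topology the product $u^{n_a}\overline{u^{n_b}}$ need not converge to the product of the limits, as the functions $\epsilon_i$ of Section 3 show.

**Step 2. Fourier series on tori.** We want explicit non-negative coefficients. For $m\ge1$ let $E_j=[\frac{j-1}m,\frac jm)$ and
$$e_m:\mathbb T^m\to G,\qquad e_m(\zeta)=\sum_{j=1}^m\zeta_j1_{E_j},$$
a continuous homomorphism. Then $\varphi\circ e_m$ is continuous and positive definite on $\mathbb T^m$, and Bochner's theorem gives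
$$\varphi(e_m(\zeta))=\sum_{k\in\mathbb Z^m}c_k^{(m)}\zeta^k,\qquad c_k^{(m)}\ge0,\quad\sum_kc_k^{(m)}=\varphi(1).\tag{2}$$

**Step 3. Averaging turns characters into powers of $s$.** We choose the law of the $\zeta_j$ so that each character averages to a power of $s$. Let $0\le s<1$ and let $\lambda_s$ be the Poisson measure on $\mathbb T$, whose density with respect to normalized Haar measure is $\frac{1-s^2}{|1-s\zeta|^2}=\sum_{k\in\mathbb Z}s^{|k|}\zeta^k$. It is a probability measure with
$$\int\zeta^k\,d\lambda_s=s^{|k|}\qquad(k\in\mathbb Z,\ 0^0=1).$$
Write $|k|_1=\sum_j|k_j|$. Integrating (2) term by term, which absolute convergence allows, we get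
$$\int\varphi(e_m(\zeta))\,d\lambda_s^{\otimes m}(\zeta)=\sum_kc_k^{(m)}s^{|k|_1}=\sum_{N\ge0}b_N^{(m)}s^N,\qquad b_N^{(m)}=\sum_{|k|_1=N}c_k^{(m)}\ge0,\quad\sum_Nb_N^{(m)}=\varphi(1).\tag{3}$$

**Step 4. The random step functions converge to $s$.** The purpose is to show that the left side of (3) tends to $\varphi(s)$ as $m\to\infty$. Under $\lambda_s^{\otimes m}$ the $\zeta_j$ are independent, with mean $s$ and variance $\int|\zeta|^2d\lambda_s-s^2=1-s^2$. For $\psi\in L^2$ we have $\langle e_m(\zeta)-s,\psi\rangle=\sum_j(\zeta_j-s)\int_{E_j}\overline\psi$, a sum of independent terms of mean zero. By Cauchy–Schwarz on each $E_j$, which has length $\frac1m$,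
$$\int\big|\langle e_m(\zeta)-s,\psi\rangle\big|^2d\lambda_s^{\otimes m}=(1-s^2)\sum_j\Big|\int_{E_j}\overline\psi\Big|^2\le\sum_j\frac1m\int_{E_j}|\psi|^2=\frac1m\|\psi\|_2^2 .$$
Let $\rho(f,g)=\sum_{i\ge1}2^{-i}|\langle f-g,\psi_i\rangle|$ be the metric of $\Sigma$ for an orthonormal basis $(\psi_i)$ of $L^2$. Then the mean of $\rho(e_m(\zeta),s)$ is at most $\sum_i2^{-i}m^{-1/2}=m^{-1/2}$. Now $\varphi$ is uniformly continuous on the compact space $\Sigma$. Given $\varepsilon>0$, take $\delta>0$ such that $\rho(f,g)<\delta$ implies $|\varphi(f)-\varphi(g)|<\varepsilon$. By Markov's inequality,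
$$\Big|\int\varphi(e_m(\zeta))\,d\lambda_s^{\otimes m}-\varphi(s)\Big|\le\varepsilon+2\sup_\Sigma|\varphi|\cdot\lambda_s^{\otimes m}\{\rho(e_m(\zeta),s)\ge\delta\}\le\varepsilon+2\sup_\Sigma|\varphi|\cdot\frac{m^{-1/2}}\delta .$$
Let $m\to\infty$ and then $\varepsilon\to0$. With (3) this gives
$$\varphi(s)=\lim_{m\to\infty}\sum_{N\ge0}b_N^{(m)}s^N\qquad(0\le s<1).\tag{4}$$

**Step 5. Passing to the limit in the coefficients.** We now extract the $b_N$. The numbers $b_N^{(m)}$ lie in $[0,\varphi(1)]$ and do not depend on $s$. By a diagonal argument there is a subsequence of $m$ along which $b_N^{(m)}\to b_N\ge0$ for every $N$. For fixed $s<1$ we have $b_N^{(m)}s^N\le\varphi(1)s^N$, which is summable over $N$, so dominated convergence in (4) gives $\varphi(s)=\sum_Nb_Ns^N$ for $0\le s<1$.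

**Step 6. The endpoint $s=1$.** We must exclude loss of mass. As $s\uparrow1$, the constants $s$ tend to $1$ in $\Sigma$, so $\varphi(s)\to\varphi(1)$ by continuity of $\varphi$. By monotone convergence $\sum_Nb_Ns^N\uparrow\sum_Nb_N$. Hence $\sum_Nb_N=\varphi(1)=\|\gamma(1)\|^2$, and (1) holds on all of $[0,1]$.

**Step 7. Every summable sequence occurs.** Let $b_N\ge0$ with $\sum_Nb_N<\infty$, and put
$$\gamma(h)=\bigoplus_{N\ge0}\sqrt{b_N}\,h^{\otimes N}\in\bigoplus_{N\ge0}L^2(\Omega^N),$$
where the term $N=0$ is $\sqrt{b_0}\in\mathbb C$. It is bounded, since $\|\gamma(h)\|^2=\sum_Nb_N\|h\|_2^{2N}\le\sum_Nb_N$. It is equivariant for the unitary $V=\bigoplus_N(\text{multiplication by }u^{\otimes N})$. Its pairing with a product function $\psi_1\otimes\dots\otimes\psi_N$ in the $N$-th summand is $\sqrt{b_N}\prod_i\langle h,\psi_i\rangle$ (for $N=0$, a constant), which is continuous on $\Sigma$. Such vectors are total, so $\gamma$ is weakly continuous. Finally $\langle\gamma(s),\gamma(1)\rangle=\sum_Nb_Ns^N$. This proves part 1 of Theorem B. $\square$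

## 6. Two equal constants force a constant representation: Theorem B, part 2

Let $\gamma$ be a Hilbert representation of $\Sigma$ with $\gamma(s_1)=\gamma(s_2)$ for some $0\le s_1<s_2\le1$. We keep the notation $V,\varphi,b_N$. We want to show that $\gamma$ is constant.

**Step 1. The power series is constant.** Here positivity does its work. From $\varphi(s_1)=\varphi(s_2)$ and (1) we get
$$\sum_{N\ge1}b_N\,(s_2^N-s_1^N)=0 .$$
All terms are $\ge0$, and $s_2^N-s_1^N>0$ for $N\ge1$. So $b_N=0$ for all $N\ge1$, and $\varphi(1)=\varphi(0)=b_0$.

**Step 2. The norm of $\gamma(0)$.** We need $\|\gamma(0)\|^2$ in order to compare $\gamma(0)$ with $\gamma(1)$. Since $T0=0$, we have $V\gamma(0)=\gamma(0)$. Note that $\varphi(0)=b_0$ is real. For all $n$,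
$$\langle\gamma(0),\gamma(u^n)\rangle=\langle V^n\gamma(0),V^n\gamma(1)\rangle=\langle\gamma(0),\gamma(1)\rangle=\varphi(0).$$
By Lemma 2 and metrizability of $\Sigma$ there is a sequence $u^{n_i}\to0$ in $\Sigma$. Then $\gamma(u^{n_i})\to\gamma(0)$ weakly, and so $\|\gamma(0)\|^2=\varphi(0)=b_0$.

**Step 3. $\gamma(1)=\gamma(0)$, and then $\gamma$ is constant.** We expand
$$\|\gamma(1)-\gamma(0)\|^2=\varphi(1)-2\,\mathrm{Re}\,\varphi(0)+\|\gamma(0)\|^2=b_0-2b_0+b_0=0 .$$
So $\gamma(u^n)=V^n\gamma(1)=V^n\gamma(0)=\gamma(0)$ for all $n$. Since $\{u^n\}$ is dense in $\Sigma$ and $\gamma$ is weakly continuous, $\gamma$ is constant.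

**Step 4. Factors.** We transfer this to quotients. Let $\pi:\Sigma\to Y$ be a factor map with $\pi(s_1)=\pi(s_2)$, let $\rho:Y\to Y'$ be a factor map (possibly the identity), and let $\beta$ be a Hilbert representation of $Y'$. Then $\beta\circ\rho\circ\pi$ is bounded, weakly continuous and equivariant, so it is a Hilbert representation of $\Sigma$, and it takes the same value at $s_1$ and $s_2$. Hence it is constant. As $\rho\circ\pi$ is onto, $\beta$ is constant. $\square$

## 7. The factor $\Sigma/r\Sigma$: Theorem A

**Step 1. The space $\Sigma$ itself.** The inclusion $\Sigma\hookrightarrow B_{L^2}$ is a topological embedding, by the definition of the topology of $\Sigma$, and it is equivariant for the unitary operator $U$ of multiplication by $u$. So $\Sigma$ is Hilbert representable. By Lemma 2 the orbit of $1$ is dense, so $\Sigma$ is point-transitive.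

**Step 2. $Y_r$ is a factor with more than one point.** The set $r\Sigma$ is bounded, convex and norm-closed, so it is weakly closed, and $T(r\Sigma)=r\Sigma$ because $|u|=1$. By the collapsing construction of Section 1, $Y_r=\Sigma/r\Sigma$ is a compact metric $\mathbb Z$-space, with a homeomorphism $S$ induced by $T$, and the quotient map $\pi$ is a factor map. Since $r<1$, we have $1\notin r\Sigma$, so $\pi(1)\ne\pi(0)$.

**Step 3. Representations of $Y_r$.** Since $0$ and $r$ both lie in $r\Sigma$, we have $\pi(0)=\pi(r)$, and $r>0$. Theorem B(2) with $s_1=0$, $s_2=r$ shows that every Hilbert representation of $Y_r$ is constant. A constant map on a space with more than one point is not injective, so $Y_r$ is not Hilbert representable.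

As for the endpoints, collapsing $0\cdot\Sigma=\{0\}$ changes nothing, so $Y_0=\Sigma$ is Hilbert representable, while $Y_1=\Sigma/\Sigma$ is a point. $\square$

Thus Hilbert representable compact metric $\mathbb Z$-spaces are not closed under factors.

## 8. The algebra $A_Y$ and Fourier–Stieltjes transforms

In Section 4, functions on $Y_r$ were uniformly approximated by coefficients of representations of $\Sigma$, and still $Y_r$ has no non-constant representations. We now say this inside $\ell^\infty(\mathbb Z)$.

**Definition 5 ($B(\mathbb Z)$).** $B(\mathbb Z)$ is the set of Fourier–Stieltjes transforms $n\mapsto\int\zeta^n\,d\mu(\zeta)$ of complex measures $\mu$ on $\mathbb T$. Equivalently, it is the set of functions $n\mapsto\langle V^n\xi,\eta\rangle$ with $V$ unitary. Its closure in $\ell^\infty(\mathbb Z)$ is denoted $\overline{B(\mathbb Z)}$.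

The two descriptions agree. The spectral theorem writes $\langle V^n\xi,\eta\rangle=\int\zeta^n\,d\mu_{\xi,\eta}$. Conversely, write $d\mu=\theta\,d|\mu|$ with $|\theta|=1$ and let $V$ be multiplication by $\zeta$ on $L^2(|\mu|)$, with $\xi=\theta$ and $\eta=1$. Products correspond to convolutions of measures, and $\overline{\int\zeta^nd\mu}=\int\zeta^{-n}d\overline\mu$, so $B(\mathbb Z)$ is a unital algebra closed under conjugation. For example, every finitely supported function on $\mathbb Z$ is in $B(\mathbb Z)$, since it is the transform of a measure whose density is a trigonometric polynomial.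

**Definition 6 ($A_Y$).** For a point-transitive system $(Y,S,y_0)$ let $A_Y=\{n\mapsto F(S^ny_0):F\in C(Y)\}\subset\ell^\infty(\mathbb Z)$.

Since the orbit of $y_0$ is dense, the map that sends $F$ to its orbit function is an isometry of $C(Y)$ onto $A_Y$. For $Y=\mathbb Z\cup\{\infty\}$ and $y_0=0$, the algebra $A_Y$ consists of the functions on $\mathbb Z$ that have a common limit at $+\infty$ and $-\infty$. The sums of a constant and a finitely supported function lie in $B(\mathbb Z)$ and are norm dense in this $A_Y$.

**Theorem C.**

1. A point-transitive compact metric $(Y,S,y_0)$ is Hilbert representable if and only if $A_Y\cap B(\mathbb Z)$ is norm dense in $A_Y$.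
2. For $Y=Y_r$ $(0<r<1)$ and $y_0$ the class of $1$, $A_Y$ is an infinite-dimensional closed translation-invariant unital conjugation-closed subalgebra of $\overline{B(\mathbb Z)}$ with $A_Y\cap B(\mathbb Z)=\mathbb C\cdot1$.

The link between the two sides is that a single function in $A_Y\cap B(\mathbb Z)$ already produces a representation of $Y$.

**Lemma 3.** Let $(Y,S,y_0)$ be point-transitive, $F\in C(Y)$ and $f(n)=F(S^ny_0)$. If $f\in B(\mathbb Z)$, then there are a Hilbert representation $\gamma$ of $Y$ on some $H$ and $\eta\in H$ with $F(y)=\langle\gamma(y),\eta\rangle$ for all $y\in Y$.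

*Proof.* Write $f(n)=\langle V^n\xi,\eta\rangle$ with $V$ unitary. Let $H$ be the closed span of $\{V^k\eta:k\in\mathbb Z\}$. It is invariant under $V$ and $V^{-1}=V^*$, so the projection $P$ to $H$ commutes with $V$, and $\langle V^n\xi,\eta\rangle=\langle V^n\xi,P\eta\rangle=\langle V^nP\xi,\eta\rangle$. So we may replace $\xi$ by $P\xi$ and work in $H$, where $\{V^k\eta\}$ is total.

Let $y\in Y$ and choose $n_i$ with $S^{n_i}y_0\to y$. For each $k$,
$$\langle V^{n_i}\xi,V^k\eta\rangle=f(n_i-k)=F(S^{-k}S^{n_i}y_0)\longrightarrow F(S^{-k}y).$$
Since $\|V^{n_i}\xi\|=\|\xi\|$ and the $V^k\eta$ are total, $V^{n_i}\xi$ converges weakly to a vector $\gamma(y)$ with $\|\gamma(y)\|\le\|\xi\|$ and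
$$\langle\gamma(y),V^k\eta\rangle=F(S^{-k}y)\qquad(k\in\mathbb Z).\tag{5}$$
By totality, (5) determines $\gamma(y)$, so $\gamma$ does not depend on the choice of $(n_i)$. The right side of (5) is continuous in $y$ and $\gamma$ is bounded, so $\gamma$ is weakly continuous. Also
$$\langle\gamma(Sy),V^k\eta\rangle=F(S^{-(k-1)}y)=\langle\gamma(y),V^{k-1}\eta\rangle=\langle V\gamma(y),V^k\eta\rangle$$
for all $k$, so $\gamma(Sy)=V\gamma(y)$. Finally, $k=0$ in (5) is $F=\langle\gamma(\cdot),\eta\rangle$. $\square$

*Proof of Theorem C.*

**Step 1. Representable implies density.** Let $\alpha:Y\to B_H$ be an injective Hilbert representation, with unitary $V$. Consider the algebra generated by the constants, the functions $y\mapsto\langle\alpha(y),\eta\rangle$ $(\eta\in H)$, and the conjugates of these functions. It is a unital, conjugation-closed, point-separating subalgebra of $C(Y)$, so it is dense by Stone–Weierstrass. The orbit functions of the generators are constants, functions $n\mapsto\langle V^n\alpha(y_0),\eta\rangle$, and conjugates of such functions. All lie in $B(\mathbb Z)$, which is a conjugation-closed algebra. So the orbit function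 of every member of the algebra lies in $B(\mathbb Z)$. Since $C(Y)\to A_Y$ is an isometry onto, $A_Y\cap B(\mathbb Z)$ is dense in $A_Y$.

**Step 2. Density implies representable.** We assemble representations from Lemma 3. Suppose $A_Y\cap B(\mathbb Z)$ is dense in $A_Y\cong C(Y)$, which is separable. A subset of a separable metric space is separable, so there are $F_k\in C(Y)$, $k\ge1$, dense in $C(Y)$, whose orbit functions lie in $B(\mathbb Z)$. Let $\gamma_k,\eta_k$ be as in Lemma 3 and put
$$\gamma=\bigoplus_{k\ge1}2^{-k}\Big(1+\sup_Y\|\gamma_k\|\Big)^{-1}\gamma_k .$$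
Then $\|\gamma(y)\|^2\le\sum_k4^{-k}\le1$. It is equivariant for the direct sum of the unitaries, and it is weakly continuous because it is bounded and its pairings with vectors in a single summand are continuous. If $\gamma(y)=\gamma(y')$, then $F_k(y)=\langle\gamma_k(y),\eta_k\rangle=\langle\gamma_k(y'),\eta_k\rangle=F_k(y')$ for all $k$, and since the $F_k$ are dense in $C(Y)$ they separate points, so $y=y'$. Hence $Y$ is Hilbert representable, and part 1 is proved.

**Step 3. $A_{Y_r}$ lies in $\overline{B(\mathbb Z)}$.** Let $Y=Y_r$ and $y_0=\pi(1)$, whose orbit is dense because the orbit of $1$ is dense in $\Sigma$. For $F\in C(Y)$ we have $F(S^ny_0)=(F\circ\pi)(u^n)$. The functions $h\mapsto\langle h,\psi\rangle$ separate the points of $\Sigma$, so by Stone–Weierstrass $F\circ\pi\in C(\Sigma)$ is a uniform limit of polynomials in such functions and their conjugates. At $h=u^n$ these functions are $\langle u^n,\psi\rangle=\langle U^n1,\psi\rangle$, which belong to $B(\mathbb Z)$ as functions of $n$, and hence so do the polynomials. So the orbit function of $F$ lies in $\overline{B(\mathbb Z)}$.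

**Step 4. The structure of $A_{Y_r}$.** $A_Y$ is an isometric image of $C(Y)$ under an algebra homomorphism that respects conjugation and the unit, so it is a closed, unital, conjugation-closed subalgebra. It is translation invariant: shifting the orbit function of $F$ by $\pm1$ gives the orbit function of $F\circ S^{\pm1}$. The map $\pi$ is injective on the constants $s\in(r,1]$, as these lie outside $r\Sigma$. So $Y$ is infinite, and $C(Y)\cong A_Y$ is infinite-dimensional.

**Step 5. The intersection with $B(\mathbb Z)$.** Constants lie in both $A_Y$ and $B(\mathbb Z)$. Conversely, let $f\in A_Y\cap B(\mathbb Z)$ come from $F\in C(Y)$. Lemma 3 gives $F=\langle\gamma(\cdot),\eta\rangle$ with a Hilbert representation $\gamma$ of $Y=Y_r$. By Theorem A, $\gamma$ is constant, so $F$ is constant, and hence $f$ is constant. $\square$
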